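# Separating $(\omega:2)$ from $\omega+2$ at the continuum

## 1. A guess: $\omega+2$ and $(\omega:2)$ stand or fall together

Write $\mathfrak c=2^{\aleph_0}$. A coloring $c:[X]^2\to 2$ is the same thing as a graph on $X$: the pairs of color $1$ are the edges, the pairs of color $0$ the non-edges. We speak of graphs throughout. A set is a *clique* if all its pairs are edges, and *independent* if none is. For a graph on a set of ordinals, $N(\gamma)=\{\xi<\gamma:\{\xi,\gamma\}\text{ is an edge}\}$ is the set of **lower** neighbors of $\gamma$.

**Definition (partition relations).** For ordinals $\alpha,\beta,\gamma$, the relation $\alpha\to(\beta,\gamma)^2$ says that every graph on $\alpha$ has an independent set of order type $\beta$ or a clique of order type $\gamma$. For a cardinal $\kappa$ and ordinals $\alpha,\beta$, the relation $\kappa\to(\kappa,(\alpha:\beta))^2$ says that every graph on $\kappa$ has an independent set of size $\kappa$, or else there are $A,B\subset\kappa$ with $\operatorname{otp}A=\alpha$, $\operatorname{otp}B=\beta$, every element of $A$ below every element of $B$, and every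 pair $\{a,b\}$ with $a\in A$, $b\in B$ an edge. A crossed arrow denotes the negation.

A subset of the cardinal $\kappa$ has size $\kappa$ iff it has order type $\kappa$, so the independent alternative is the same in both relations. The pattern $(\alpha:\beta)$ says nothing about pairs inside $A$ or inside $B$. For example, the complete bipartite graph between $\omega$ and $\{\omega,\omega+1\}$ contains $(\omega:2)$ and has no clique with three vertices.

A clique of type $\omega+2$ contains $(\omega:2)$: take the first $\omega$ vertices as $A$ and the last two as $B$. So $\mathfrak c\to(\mathfrak c,\omega+2)^2$ implies $\mathfrak c\to(\mathfrak c,(\omega:2))^2$. The question, from Raghavan and Todorcevic, "Suslin trees, the bounding number, and partition relations" (arXiv:1602.07901, 2016), is about the converse: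

> Is $\mathrm{ZFC}+\mathfrak c\to(\mathfrak c,(\omega:2))^2+\mathfrak c\not\to(\mathfrak c,\omega+2)^2$ consistent relative to just $\mathrm{ZFC}$?

As background, Todorcevic distinguished these two relations using a measurable cardinal. A natural first guess is therefore that, without large cardinals, the two relations cannot be pulled apart. Let us test this.

**One vertex fewer.** If we replace $\omega+2$ by $\omega+1$ and $(\omega:2)$ by $(\omega:1)$, both relations hold whenever $\mathfrak c$ is regular. Recall **Fodor's lemma**: if $\kappa>\omega$ is regular, $S\subset\kappa$ is stationary and $g:S\to\kappa$ satisfies $g(\delta)<\delta$ on $S$, then $g$ is constant on a stationary subset of $S$.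

**Proposition 1 (Erdős–Rado).** If $\kappa>\omega$ is regular, then $\kappa\to(\kappa,\omega+1)^2$.

*Proof.* Take a graph on $\kappa$ with no clique of type $\omega+1$; put $\max\emptyset=-1$. For each limit $\delta<\kappa$ there is a finite clique $F_\delta\subset N(\delta)$ such that no $\xi\in N(\delta)$ with $\xi>\max F_\delta$ is joined to all of $F_\delta$. Otherwise, starting from $\emptyset$, every finite clique inside $N(\delta)$ could be end-extended inside $N(\delta)$. This would give a clique of type $\omega$ in $N(\delta)$, and adding $\delta$ would give type $\omega+1$. By Fodor, applied to $\delta\mapsto\max F_\delta+1$ (which is below $\delta$, as $\delta$ is a limit), $\max F_\delta$ is constant on a stationary set. There are fewer than $\kappa$ finite sets with a given maximum, so $F_\delta=F$ for all $\delta$ in some stationary $S$. Since $F\subset\delta$ for $\delta\in S$, we have $\min S>\max F$. If $\varepsilon<\delta$ in $S$ were adjacent, then $\varepsilon\in N(\delta)$, $\varepsilon>\max F$, and $\varepsilon$ is joined to all of $F$ because $F=F_\varepsilon\subset N(\varepsilon)$.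 This contradicts the choice of $F_\delta=F$. So $S$ is independent of size $\kappa$. $\square$

**The smallest continuum.** Next suppose $\mathfrak c=\aleph_1$. Then both relations fail. We prove a version for general $\lambda$, since $\lambda=\omega_1$ is needed in Section 10. On first reading take $\lambda=\omega$, so that "fewer than $\lambda$" means "finitely many".

**Proposition 2.** If $\lambda\ge\omega$ is regular and $2^\lambda=\lambda^+$, then $\lambda^+\not\to(\lambda^+,(\lambda:2))^2$.

*Proof.* We have $(\lambda^+)^\lambda=(2^\lambda)^\lambda=\lambda^+$, so write $[\lambda^+]^\lambda=\{A_\xi:\xi<\lambda^+\}$. We define a graph by choosing $N(\gamma)\subset\gamma$ by recursion on $\gamma$. The set $N(\gamma)$ should hit all earlier $A_\xi$ where possible, yet meet each earlier $N(\beta)$ in a small set. Put $N(\gamma)=\emptyset$ for $\gamma<\lambda$. For $\gamma\ge\lambda$ enumerate $\gamma$ twice, as $\{\beta_i:i<\lambda\}=\{\xi_i:i<\lambda\}=\gamma$. For each $i$ with $A_{\xi_i}\subset\gamma$ and $A_{\xi_i}\setminus\bigcup_{j\le i}N(\beta_j)\ne\emptyset$ choose a point $x_i$ in this difference,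 and let $N(\gamma)$ be the set of the chosen $x_i$.

If $\beta<\gamma$, say $\beta=\beta_j$, then $x_i\in N(\beta_j)$ is possible only for $i<j$. So $|N(\gamma)\cap N(\beta)|<\lambda$ for all $\beta<\gamma$, and there is no $(\lambda:2)$.

Suppose $X$ is independent of size $\lambda^+$. First, every $Y\in[X]^\lambda$ is covered by fewer than $\lambda$ of the sets $N(\beta)$. If not, let $Y=A_\xi$ and take $\gamma\in X$ with $\gamma>\xi$, $\gamma\ge\lambda$ and $Y\subset\gamma$. With $\xi=\xi_i$ in the enumeration for $\gamma$, the difference $Y\setminus\bigcup_{j\le i}N(\beta_j)$ is nonempty, since fewer than $\lambda$ sets are removed. So $x_i\in N(\gamma)\cap Y$, an edge inside $X$, a contradiction.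

Now choose, by recursion on $i<\lambda$, a set $Y_i\in[X]^\lambda$ lying above all $\beta_j$ $(j<i)$, and then $\beta_i$ with $|N(\beta_i)\cap Y_i|=\lambda$. Such a $\beta_i$ exists because $Y_i$ is covered by fewer than $\lambda$ sets $N(\beta)$ and $\lambda$ is regular. Since $N(\beta_i)\subset\beta_i$ meets $Y_i$, we get $\beta_i>\min Y_i>\beta_j$ for $j<i$, so the $\beta_i$ are distinct. The set $Y=\bigcup_iY_i$ is in $[X]^\lambda$, so it is covered by $\{N(\beta):\beta\in B\}$ for some $B$ with $|B|<\lambda$. Pick $i$ with $\beta_i\notin B$. Then $N(\beta_i)\cap Y$ is contained in $\bigcup_{\beta\in B}(N(\beta_i)\cap N(\beta))$, a union of fewer than $\lambda$ sets of size $<\lambda$, so it has size $<\lambda$. But it contains $N(\beta_i)\cap Y_i$, of size $\lambda$. This contradiction finishes the proof. $\square$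

With $\lambda=\omega$: CH refutes $\mathfrak c\to(\mathfrak c,(\omega:2))^2$, hence also $\mathfrak c\to(\mathfrak c,\omega+2)^2$. The guess survives, and a counterexample must have $\mathfrak c\ge\aleph_2$.

**Trying to prove the guess.** Let $H$ be a graph on $\mathfrak c$ with no independent set of size $\mathfrak c$. Suppose we have a clique $A$ of type $\omega$ and a set $B$ of size $\mathfrak c$ above $A$, all of whose points are joined to all of $A$. Then $B$ is not independent, so it contains an edge $b<b'$, and $A\cup\{b,b'\}$ is a clique of type $\omega+2$. So one would try to enlarge $B$ from two points to $\mathfrak c$ points. The attempt stops there. The relation $(\omega:2)$ gives no control over the pair inside $B$, and even if $B$ can be given any countable order type, a countable $B$ may be independent, since only independent sets of size $\mathfrak c$ are excluded. This suggests what a counterexample looks like: a graph with no independent set of size $\mathfrak c$ in which every infinite $A$ has only countably many common upper neighbors, and these are pairwise non-adjacent.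

Such a graph can be forced over any model of CH. The guess is wrong, the answer to the question is **yes**, and no large cardinal is used.

## 2. Three posets of finite graphs, and why they fail

We want to add, by finite approximations, a graph on a regular $\kappa>\omega_1$ in which every edge $\beta<\gamma$ has $N(\beta)\cap N(\gamma)$ finite. Then there is no clique of type $\omega+2$, because its last two vertices would form an edge with infinitely many common lower neighbors. We also want no independent set of size $\kappa$. As usual, $q\le p$ means that $q$ is the stronger condition.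

*All finite graphs.* Let conditions be finite graphs $p=(a_p,E_p)$ with $a_p\subset\kappa$, and let $q\le p$ mean that $p$ is an induced subgraph of $q$. Let $\{\omega,\omega+1\}$ be an edge of some condition in the generic filter. If $F\subset\omega$ is a finite clique joined to both $\omega$ and $\omega+1$, then by density some $n>\max F$ in $\omega$ is joined to all of $F\cup\{\omega,\omega+1\}$: below any condition containing these vertices, add a fresh $n$. Repeating this gives a clique of type $\omega+2$.

*Freezing.* Let us require in addition that once $e=\{\beta<\gamma\}$ is an edge of $p$, no extension adds a common neighbor of $\beta,\gamma$ below $\beta$. Then $N(\beta)\cap N(\gamma)$ is finite for every edge. But for $\xi<\omega_1$ let $p_\xi$ be the complete graph on $\{\xi,\omega_1,\omega_1+1\}$. A common extension of $p_\xi$ and $p_{\xi'}$ would have both $\{\xi\}$ and $\{\xi'\}$ as the set of common lower neighbors of the edge $\{\omega_1,\omega_1+1\}$. So the $p_\xi$ form an uncountable antichain, and the countable chain condition is lost at exactly this point.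

*No triangles.* If conditions are finite triangle-free graphs, there is nothing to freeze. But then $U=\{\gamma:0\in N(\gamma)\}$ is independent, since an edge in $U$ would form a triangle with $0$. Moreover $U$ is unbounded in $\kappa$: given $p$ and $\delta<\kappa$, add $0$ if necessary and a new vertex above $\delta$ and $\max a_p$ joined only to $0$. So there is an independent set of size $\kappa$.

The way out is to compromise between the last two. We allow a triangle $\xi<\alpha<\beta$ only if $\xi$ lies in a **countable** set $f(\alpha,\beta)\subset\alpha$ fixed in advance. Countability will give the ccc. On the other hand, to put an edge between two points $\alpha<\beta$ of a would-be independent set, we must allow triangles whose third vertex lies in a given finite set $r$. So we need $r\subset f(\alpha,\beta)$ for some $\alpha<\beta$ in any set of size $\kappa$.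

## 3. The hypothesis $(\mathrm H_\kappa)$ and the theorem

**Hypothesis $(\mathrm H_\kappa)$.** $\kappa>\omega_1$ is regular, $\mu^\omega<\kappa$ for all $\mu<\kappa$, and there is a function $f$ assigning to each pair $\alpha<\beta<\kappa$ a countable set $f(\alpha,\beta)\subset\alpha$ such that

$$(*)\qquad\text{for every }X\in[\kappa]^\kappa\text{ and finite }r\subset\kappa\text{ there are }\alpha<\beta\text{ in }X\text{ with }r\subset f(\alpha,\beta).$$

**Theorem 3.** Assume $(\mathrm H_\kappa)$. There is a ccc poset $P$ of size $\kappa$ forcing $\mathfrak c=\kappa$ and: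

1. There is a graph $E_G$ on $\mathfrak c$ with no independent set of size $\mathfrak c$ such that (i) for every edge $\beta<\gamma$ the set $N(\beta)\cap N(\gamma)$ is finite; (ii) for every infinite $A\subset\mathfrak c$ the set $\{\gamma:A\subset N(\gamma)\}$ is countable. Hence $\mathfrak c\not\to(\mathfrak c,\omega+2)^2$ and $\mathfrak c\not\to(\mathfrak c,(\omega:\omega_1))^2$.
2. $\mathfrak c\to(\mathfrak c,(\alpha:\beta))^2$ for all $\alpha,\beta<\omega_1$. In particular $\mathfrak c\to(\mathfrak c,(\omega:2))^2$.

**Lemma 4.** CH implies $(\mathrm H_{\omega_2})$.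

*Proof.* For $\mu<\omega_2$ we have $\mu^\omega\le\omega_1^\omega=2^\omega=\omega_1$. Fix injections $e_\beta:\beta\to\omega_1$ for $\beta<\omega_2$, and put
$$f(\alpha,\beta)=\{\xi<\alpha:e_\beta(\xi)<e_\beta(\alpha)\}.$$
This is countable, since $e_\beta$ is injective and $e_\beta(\alpha)$ is a countable ordinal. Given $X\in[\omega_2]^{\omega_2}$ and a finite $r$, pick $\beta\in X$ such that $Y=\{\alpha\in X\cap\beta:\alpha>\max r\}$ is uncountable. Only countably many $\alpha\in Y$ have $e_\beta(\alpha)\le\max e_\beta[r]$, so some $\alpha\in Y$ has $e_\beta(\alpha)>\max e_\beta[r]$. Then $r\subset f(\alpha,\beta)$. $\square$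

For example, if $e_{\omega_1}$ is the identity then $f(\alpha,\omega_1)=\alpha$: everything is allowed. If $e_{\omega_1+1}$ sends $\omega_1$ to $0$, then $f(\omega_1,\omega_1+1)=\emptyset$: no triangle may have $\{\omega_1,\omega_1+1\}$ as its upper edge.

**Corollary 5.** If $\mathrm{ZFC}$ is consistent, so is $\mathrm{ZFC}+\mathfrak c\to(\mathfrak c,(\omega:2))^2+\mathfrak c\not\to(\mathfrak c,\omega+2)^2$. Over any model of CH an explicit ccc poset of size $\aleph_2$ forces it, with $\mathfrak c=\aleph_2$, and $\aleph_2$ is the least possible value of the continuum in such a model.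

*Proof from Theorem 3.* If ZFC is consistent, so is ZFC+CH (Gödel's $L$; or force CH over any model with the $\sigma$-closed collapse of $\mathfrak c$ to $\omega_1$). Apply Lemma 4 and Theorem 3 with $\kappa=\omega_2$. By Proposition 2 with $\lambda=\omega$, $\mathfrak c=\aleph_1$ is impossible. $\square$

Besides Fodor's lemma we use these textbook facts. For regular $\kappa>\omega_1$ the set $\{\delta<\kappa:\operatorname{cf}\delta=\omega_1\}$ is stationary. The *$\Delta$-system lemma*: if $\theta$ is regular uncountable and $a_i$ $(i<\theta)$ are finite sets, there are $I\in[\theta]^\theta$ and a finite *root* $b$ with $a_i\cap a_j=b$ for $i\ne j$ in $I$. A ccc forcing preserves cardinals and cofinalities, and there are at most $(|P|^\omega)^\mu$ nice names for subsets of $\mu$ when $P$ is ccc and infinite.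

Sections 4 to 9 prove Theorem 3. **Fix $\kappa$ and $f$ as in $(\mathrm H_\kappa)$.**

## 4. The poset and its amalgamations

**Definition (conditions).** A condition is $p=(a_p,E_p)$ with $a_p\in[\kappa]^{<\omega}$, $E_p\subset[a_p]^2$ and

(T) if $\xi<\alpha<\beta$ in $a_p$ form a triangle of $E_p$, then $\xi\in f(\alpha,\beta)$.

For $e=\{\beta<\gamma\}\in E_p$ let $C_p(e)=\{\xi\in a_p:\xi<\beta,\ \{\xi,\beta\},\{\xi,\gamma\}\in E_p\}$. By (T), $C_p(e)\subset f(e)$, where $f(e)=f(\beta,\gamma)$. Put $q\le p$ iff $a_p\subset a_q$, $E_q\cap[a_p]^2=E_p$, and $C_q(e)=C_p(e)$ for all $e\in E_p$.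

The order is reflexive. It is transitive: if $r\le q\le p$, then $E_r\cap[a_p]^2=E_q\cap[a_p]^2=E_p$, and $C_r(e)=C_q(e)=C_p(e)$ for $e\in E_p\subset E_q$. It is clearly antisymmetric. For example, if $p$ is the single edge $\{5,7\}$, we may add the vertex $3$ joined only to $5$, but not joined to both $5$ and $7$. In general, *adding to $p$ a new vertex of degree $\le1$ gives a condition below $p$*, since no new triangle arises.

**Definition (restriction, union, $f$-closed sets).** Let $p\restriction b=(a_p\cap b,E_p\cap[b]^2)$, which is again a condition, and $p\cup q=(a_p\cup a_q,E_p\cup E_q)$, which need not be one. A set $S\subset\kappa$ is *$f$-closed* if $f(\alpha,\beta)\subset S$ for all $\alpha<\beta$ in $S$.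

Every ordinal $S\le\kappa$ is $f$-closed, since $f(\alpha,\beta)\subset\alpha$. A two-point set $\{\alpha,\beta\}$ is $f$-closed iff $f(\alpha,\beta)=\emptyset$. Intersections of $f$-closed sets are $f$-closed. Every countable set lies in a countable $f$-closed set: add all $f(\alpha,\beta)$ for pairs from the set, and repeat $\omega$ times.

A warning: $p\le p\restriction b$ may fail. If $p$ is a triangle $\xi<\beta<\gamma$ and $b=\{\beta,\gamma\}$, then $C_p(b)=\{\xi\}$ but $C_{p\restriction b}(b)=\emptyset$. This is why the hypotheses $p\le t$ appear in the next lemma, and why part (d), where restriction *is* weakening, matters.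

**Lemma 6.**

(a) If $b=a_p\cap a_q$, $p\restriction b=q\restriction b=t$, $p\le t$ and $q\le t$, then $p\cup q$ is a condition and $p\cup q\le p,q$.

(b) If $p_1,\dots,p_n$ are conditions with $a_{p_i}\cap a_{p_j}=b$ for $i\ne j$, and $p_i\restriction b=t$ (with $a_t=b$), $p_i\le t$ for all $i$, then $\bigcup_ip_i$ is a condition below every $p_i$, hence below $t$.

(c) If $v\le p$, $v\le q$ and $E_v\cap[a_p\cup a_q]^2=E_p\cup E_q$, then $p\cup q$ is a condition and $v\le p\cup q$.

(d) If $S$ is $f$-closed, then $p\le p\restriction S$.

(e) If $q\le p$ and $a_p\subset S$, then $q\restriction S\le p$.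

*Proof.* (a) An edge of $q$ inside $a_p$ lies inside $b$, so it is in $E_t\subset E_p$. Thus $E_{p\cup q}\cap[a_p]^2=E_p$, and likewise for $q$. A triangle of $p\cup q$ has two edges from the same one of $p,q$, say from $p$. Its three vertices are then in $a_p$, so by what was just shown its third edge is in $E_p$ too. Hence every triangle of $p\cup q$ is a triangle of $p$ or of $q$, and (T) holds. Now let $e\in E_p$ and $\xi\in C_{p\cup q}(e)$. If $e\cup\{\xi\}$ is a triangle of $p$, then $\xi\in C_p(e)$. If it is a triangle of $q$, then $e\subset a_p\cap a_q=b$, so $e\in E_t$ and $\xi\in C_q(e)=C_t(e)=C_p(e)$, using $q\le t$ and $p\le t$. As $C_p(e)\subset C_{p\cup q}(e)$ trivially, $p\cup q\le p$. By symmetry $p\cup q\le q$.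

(b) Induct on $n$; $n=1$ is trivial. If $v=p_1\cup\dots\cup p_i$ is a condition below $p_1,\dots,p_i$, then $v\le p_1\le t$, so $v\restriction b=t$; and $a_v\cap a_{p_{i+1}}=b$. By (a), $v\cup p_{i+1}$ is a condition below $v$ and $p_{i+1}$.

(c) By the assumption $p\cup q=v\restriction(a_p\cup a_q)$, which is a condition. For $e\in E_p$ we have $C_v(e)=C_p(e)\subset a_p$, hence $C_{p\cup q}(e)=C_v(e)\cap(a_p\cup a_q)=C_v(e)$. The same holds for $e\in E_q$.

(d) For $e\in E_p\cap[S]^2$, $C_p(e)\subset f(e)\subset S$. So $C_{p\restriction S}(e)=C_p(e)\cap S=C_p(e)$. The other requirements are immediate.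

(e) $a_p\subset a_q\cap S$, and the edges of $q\restriction S$ inside $a_p$ are those of $q$, that is, $E_p$. For $e\in E_p$, $C_{q\restriction S}(e)=C_q(e)\cap S=C_p(e)\cap S=C_p(e)$. $\square$

**Lemma 7.** Let $\theta$ be regular with $\omega_1\le\theta\le\kappa$, and let $p_i$ $(i<\theta)$ be conditions. There are $I\in[\theta]^\theta$, $b$ and $t$ such that $a_{p_i}\cap a_{p_j}=b$ for $i\ne j$ in $I$, and $p_i\restriction b=t$, $p_i\le t$ for $i\in I$. In particular $P$ is ccc.

*Proof.* The $\Delta$-system lemma gives the root $b$. There are finitely many graphs on $b$, so we may fix $p_i\restriction b=t$. It remains to get $p_i\le t$, and here countability of $f(e)$ is used. The set $F=\bigcup\{f(\beta,\gamma):\beta<\gamma\text{ in }b\}$ is countable and the sets $a_{p_i}\setminus b$ are pairwise disjoint, so after discarding countably many $i$ we have $(a_{p_i}\setminus b)\cap F=\emptyset$. Then for $e\in E_t$, $C_{p_i}(e)\subset a_{p_i}\cap F\subset b$, so $C_{p_i}(e)=C_t(e)$ and $p_i\le t$. For the ccc take $\theta=\omega_1$ and apply Lemma 6(a) to two indices in $I$. $\square$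

Let $G$ be $P$-generic, and put $E_G=\bigcup_{p\in G}E_p$.

**Lemma 8.** In $V[G]$, cardinals and cofinalities are those of $V$, $E_G$ is a graph on $\kappa$ with $E_G\cap[a_p]^2=E_p$ for $p\in G$, and $\mathfrak c=\kappa$.

*Proof.* The first statement is the ccc. For each $\gamma$ the set $\{p:\gamma\in a_p\}$ is dense (add an isolated vertex), so $E_G$ is a graph on $\kappa$. If $p\in G$ and an edge of some $p'\in G$ lies inside $a_p$, a common extension $q\in G$ of $p,p'$ shows it is in $E_q\cap[a_p]^2=E_p$.

For $\mathfrak c\le\kappa$: every countable subset of $\kappa$ is bounded, so $\kappa^\omega\le\sum_{\mu<\kappa}|\mu|^\omega\le\kappa$. Since $|P|=\kappa$ and $P$ is ccc, there are at most $\kappa^\omega=\kappa$ nice names for subsets of $\omega$.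

For $\mathfrak c\ge\kappa$: let $\omega\le\gamma\ne\delta<\kappa$ and let $p$ be a condition with $\gamma,\delta\in a_p$. Add some $n\in\omega\setminus a_p$ joined only to $\gamma$. The result is below $p$ and forces $n\in N(\gamma)\setminus N(\delta)$. By density the sets $N(\gamma)\cap\omega$ for $\omega\le\gamma<\kappa$ are pairwise distinct. $\square$

## 5. Edges of $E_G$: no clique of type $\omega+2$, no large independent set

**Proposition 9.** For every edge $\beta<\gamma$ of $E_G$ the set $N(\beta)\cap N(\gamma)$ is finite. Hence $E_G$ has no clique of type $\omega+2$.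

*Proof.* Let $e=\{\beta,\gamma\}\in E_p$ with $p\in G$. If $\xi\in N(\beta)\cap N(\gamma)$, then some $q\in G$ with $q\le p$ contains the edges $\{\xi,\beta\},\{\xi,\gamma\}$, so $\xi\in C_q(e)=C_p(e)$. Thus $N(\beta)\cap N(\gamma)\subset C_p(e)$, a finite set. The last two vertices of a clique of type $\omega+2$ would be an edge with infinitely many common lower neighbors. $\square$

**Proposition 10.** $E_G$ has no independent set of size $\kappa$.

*Proof.* Suppose $p\Vdash\dot X\in[\kappa]^\kappa$ is independent. The plan is to find two points forced into $\dot X$ by two conditions that agree on a root, and to put an edge between them.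

**Step 1: collect and thin out.** For $i<\kappa$ choose $p_i\le p$ and $\alpha_i$ with $p_i\Vdash\alpha_i\in\dot X$ and $\alpha_i$ above all $\alpha_j$, $j<i$. This is possible since $\dot X$ is forced to be unbounded. Adding an isolated vertex, we may assume $\alpha_i\in a_{p_i}$. Take $I\in[\kappa]^\kappa$, $b$, $t$ from Lemma 7 with $\theta=\kappa$. The $\alpha_i$ are distinct, so after discarding finitely many $i$ we have $\alpha_i\notin b$. The sets $a_{p_i}\setminus b$ are pairwise disjoint, so for any $\zeta<\kappa$ fewer than $\kappa$ of them meet $\zeta$. Taking $\zeta=\max b+1$ and discarding, we get $b<a_{p_i}\setminus b$, meaning that every element of $b$ is below every element of $a_{p_i}\setminus b$. By recursion, using regularity of $\kappa$, we may also assume $\max a_{p_i}<\min(a_{p_j}\setminus b)$ for $i<j$ in $I$.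

**Step 2: add the edge.** By $(*)$ applied to $\{\alpha_i:i\in I\}$ and $r=b$ there are $i<j$ in $I$ with $b\subset f(\alpha_i,\alpha_j)$. Let $u=p_i\cup p_j$, a condition below $p_i,p_j$ by Lemma 6(a), and let $q=(a_u,E_u\cup\{\{\alpha_i,\alpha_j\}\})$.

**Step 3: $q$ is a condition.** A triangle of $q$ that is not one of $u$ has the form $\{\rho,\alpha_i,\alpha_j\}$ with $\{\rho,\alpha_i\},\{\rho,\alpha_j\}\in E_u$. Since $u$ has no edge between $a_{p_i}\setminus b$ and $a_{p_j}\setminus b$, the vertex $\rho$ lies in neither set, so $\rho\in b$. Then $\rho<\alpha_i<\alpha_j$ and $\rho\in b\subset f(\alpha_i,\alpha_j)$. So (T) holds.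

**Step 4: $q\le p_i,p_j$.** Since $\alpha_j\notin a_{p_i}$ and $\alpha_i\notin a_{p_j}$, the new edge lies in neither vertex set, so $q$ induces $p_i$ on $a_{p_i}$ and $p_j$ on $a_{p_j}$. Let $e\in E_{p_i}\cup E_{p_j}$ and suppose $\xi\in C_q(e)\setminus C_u(e)$. Then $e\cup\{\xi\}$ is a new triangle $\{\rho,\alpha_i,\alpha_j\}$. As $e\in E_u$, $e\ne\{\alpha_i,\alpha_j\}$, so $\rho\in e$ and $\xi\in\{\alpha_i,\alpha_j\}$. But then $\xi>\rho\ge\min e$, whereas $\xi\in C_q(e)$ requires $\xi<\min e$. So $C_q(e)=C_u(e)$, and since $u\le p_i,p_j$ we get $q\le p_i,p_j$.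

Now $q\le p$ forces $\alpha_i,\alpha_j\in\dot X$ and $\{\alpha_i,\alpha_j\}\in E_G$, a contradiction. $\square$

Propositions 9 and 10 give $\mathfrak c\not\to(\mathfrak c,\omega+2)^2$ in $V[G]$.

## 6. An infinite set has only countably many common upper neighbors in $E_G$

**Proposition 11.** In $V[G]$, for every infinite $A\subset\kappa$ the set $\{\gamma:A\subset N(\gamma)\}$ is countable.

*Proof.* Shrinking $A$ enlarges $\{\gamma:A\subset N(\gamma)\}$, so we may assume $A$ is countably infinite. Choose names with $\Vdash\dot A=\{\dot x_n:n<\omega\}$ is an infinite subset of $\kappa$.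

**Step 1: a countable support for the name.** For each $n$ take a maximal antichain $M_n$ of conditions deciding $\dot x_n$. By the ccc there is a countable $f$-closed $S\in V$ containing $a_m$ and the value of $\dot x_n$ decided by $m$, for all $n$ and all $m\in M_n$. We show that $\Vdash\dot A\not\subset N(\gamma)$ for each $\gamma\in\kappa\setminus S$. This suffices, as $S$ is countable.

**Step 2: move a point of $A$ away from $p$.** Let $p$ be given. We may assume $\gamma\in a_p$. Let $p'=p\restriction S$. Since $\dot A$ is forced to be infinite, some condition below $p'$ forces $\dot x_n=\xi$ for some $n$ and some $\xi\notin a_p$. Extend it to $q\le p',m$ for some $m\in M_n$. As $m$ decides $\dot x_n$, it decides it to be $\xi$, so $\xi\in S$. By Lemma 6(e), applied twice (to $a_{p'}\subset S$ and $a_m\subset S$), $u=q\restriction S\le p',m$. Adding $\xi$ as an isolated vertex if necessary, we may assume $\xi\in a_u$, still with $a_u\subset S$.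

**Step 3: amalgamate.** Since $a_{p'}\subset a_u\subset S$, we have $a_u\cap a_p=a_{p'}$. Both $u$ and $p$ restrict to $p'$ there, $u\le p'$, and $p\le p'$ by Lemma 6(d). By Lemma 6(a), $u\cup p\le u,p$. Since $\xi\in a_u\setminus a_p$ and $\gamma\in a_p\setminus a_u$ (as $\gamma\notin S$), $\{\xi,\gamma\}$ is not an edge of $u\cup p$. So $u\cup p$ forces $\xi\in\dot A\setminus N(\gamma)$. As $p$ was arbitrary, the claim follows. $\square$

If $E_G$ contained $(\omega:\omega_1)$ with parts $A,B$, every point of the uncountable set $B$ would be a common upper neighbor of $A$. So $\mathfrak c\not\to(\mathfrak c,(\omega:\omega_1))^2$ in $V[G]$, and Theorem 3(1) is proved.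

## 7. Part 2: a countable matrix of conditions

Now let $H$ be an arbitrary graph on $\kappa$ in $V[G]$ with no independent set of size $\kappa$, and let $\alpha,\beta<\omega_1$. We look for $(\alpha:\beta)$ in $H$. Since $\alpha\le\omega^{\alpha}$, any smaller types follow from larger ones by passing to initial segments of $A$ and $B$. So we assume
$$\alpha=\omega^\sigma,\qquad\beta=\omega^\tau,\qquad1\le\sigma,\tau<\omega_1.$$

Let $p_*$ force that $\dot H$ is a graph on $\kappa$ with no independent set of size $\kappa$, and let $\dot N(\gamma)$ now denote lower neighborhoods **in $\dot H$**. We find a condition below $p_*$ forcing $A$ and $B$ as required. As $p_*$ may be replaced by any stronger condition, density then proves Theorem 3(2).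

**Lemma 12.** If $p_*\in G$, then in $V[G]$ the set $C=\{\gamma<\kappa:|N(\gamma)|\le\omega\}$ has size $<\kappa$.

*Proof.* Otherwise let $h:\kappa\to C$ be the increasing enumeration. For $\delta<\kappa$ with $\operatorname{cf}\delta=\omega_1$ let $g(\delta)=\sup\{\varepsilon+1:\varepsilon<\delta,\ h(\varepsilon)\in N(h(\delta))\}$. Only countably many $\varepsilon$ occur, so $g(\delta)<\delta$. As $\kappa>\omega_1$ is regular, Fodor's lemma gives a stationary $S$ and $\delta^*$ with $g=\delta^*$ on $S$. If $\varepsilon<\delta$ are in $S\setminus\delta^*$ and $h(\varepsilon)\in N(h(\delta))$, then $\varepsilon<g(\delta)=\delta^*$, which is false. So $\{h(\delta):\delta\in S,\ \delta\ge\delta^*\}$ is independent of size $\kappa$, a contradiction. $\square$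

A set of size $<\kappa$ is bounded in $\kappa$. So, extending $p_*$, we fix $\gamma_0<\kappa$ with $p_*\Vdash$ "$\dot N(\gamma)$ is uncountable for all $\gamma\ge\gamma_0$".

**What must be arranged.** A pair $\eta<\gamma$ becomes an edge of $H$ once a condition forcing it is in $G$. We want points $\eta_\nu$ and $\gamma_k$ and conditions $p_{k,\nu}\Vdash\eta_\nu\in\dot N(\gamma_k)$, and we want many $p_{k,\nu}$ in $G$ at once, for a whole grid of pairs $(k,\nu)$. For fixed $k$, Lemma 7 handles the different $\nu$. But the same $\eta_\nu$ must serve all $k$, for infinitely many $\nu$ at once. So for each $\gamma$ we must make uniform a *countable sequence* of conditions, not one condition. The root of the resulting $\Delta$-system may then be infinite, and restriction to it must still be weakening. This is the reason for $\mu^\omega<\kappa$ and for countable $f$-closed sets.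

**Lemma 13.** There are conditions $p_{k,\nu}$ and ordinals $\eta_\nu,\gamma_k<\kappa$ $(k<\beta,\ \nu<\alpha)$, with $\gamma_k$ increasing in $k$ and $\eta_\nu$ increasing in $\nu$, and finite sets $b_k$, conditions $t_k$, countable sets $S_k$ and a set $R$, such that, writing $a_{k,\nu}=a_{p_{k,\nu}}$:

- (F1) $p_{k,\nu}\le p_*$ and $p_{k,\nu}\Vdash\eta_\nu\in\dot N(\gamma_k)$; $a_{k,\nu}\cap a_{k,\nu'}=b_k$ for $\nu\ne\nu'$; $p_{k,\nu}\restriction b_k=t_k$ and $p_{k,\nu}\le t_k$.
- (F2) $a_{k,\nu}\subset S_k$; the $S_k$ and $R$ are $f$-closed; $S_k\cap S_l=R$ for $k\ne l$.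
- (F3) $p_{k,\nu}\restriction R$ does not depend on $k$.

*Proof.* We work in $V$.

**Step 1: one $\gamma$ at a time.** Let $\gamma_0\le\gamma<\kappa$. By recursion on $\xi<\omega_1$ choose conditions $p_{\gamma,\xi}\le p_*$ and distinct $\eta_{\gamma,\xi}<\gamma$ with $p_{\gamma,\xi}\Vdash\eta_{\gamma,\xi}\in\dot N(\gamma)$. At each stage only countably many ordinals have been used, while $\dot N(\gamma)$ is forced to be uncountable. By Lemma 7 with $\theta=\omega_1$, thin to an uncountable index set, with root $b_\gamma$ and restriction $t_\gamma$. Keep only the indices giving the first $\alpha$ elements, in increasing order, of the uncountable set of remaining $\eta$'s, and reindex increasingly as $\eta_{\gamma,\nu},p_{\gamma,\nu}$ for $\nu<\alpha$. A further element of that set is below $\gamma$ and above all these, so $\delta_\gamma:=\sup_{\nu<\alpha}(\eta_{\gamma,\nu}+1)<\gamma$. Let $S_\gamma$ be a countable $f$-closed set containing $\bigcup_{\nu<\alpha}a_{p_{\gamma,\nu}}$.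

**Step 2: the same $\eta$'s for many $\gamma$.** By Fodor, $\delta_\gamma=\delta$ for $\kappa$ many $\gamma$. There are at most $|\delta|^\omega<\kappa$ sequences of length $\alpha$ in $\delta$, so for $\kappa$ many of these $\gamma$ the sequence $\langle\eta_{\gamma,\nu}:\nu<\alpha\rangle$ is a fixed $\langle\eta_\nu:\nu<\alpha\rangle$.

**Step 3: the $S_\gamma$ form a $\Delta$-system.** This is the $\Delta$-system lemma for countable sets (e.g. Kunen, *Set Theory*, Thm. II.1.6), available because $\mu^\omega<\kappa$ for $\mu<\kappa$. Here is a proof. List the $\gamma$'s left after Step 2 increasingly as $\gamma(i)$, $i<\kappa$, and put $T_i=S_{\gamma(i)}$. If $\operatorname{cf}i=\omega_1$, then $s(i)=\sup\{x+1:x\in T_i\cap i\}<i$, as $T_i$ is countable. By Fodor $s(i)=s$ for all $i$ in a stationary set. There are at most $(|s|+\omega)^\omega<\kappa$ countable subsets of $s$, so for $\kappa$ many of these $i$ the set $T_i\cap i$ is a fixed set $R$. Thin further, by recursion, so that $T_i\subset j$ whenever $i<j$ are kept. This is possible because each $T_i$ is bounded in $\kappa$ and $\kappa$ is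 regular. For kept $i<j$ we get $T_i\cap T_j=T_i\cap(T_j\cap j)=T_i\cap R=R$.

**Step 4: the same isomorphism type.** Let $\pi_\gamma:S_\gamma\to\operatorname{otp}S_\gamma$ be the order isomorphism. Consider $\operatorname{otp}S_\gamma$, the set $\pi_\gamma[R]$, and the $\pi_\gamma$-image of the sequence $\langle p_{\gamma,\nu}:\nu<\alpha\rangle$, which is an $\alpha$-sequence of finite graphs on a countable ordinal. There are at most $2^\omega\le\omega_1^\omega<\kappa$ possibilities, so for $\kappa$ many $\gamma$ these data coincide. For two such $\gamma,\gamma'$ the order isomorphism $S_\gamma\to S_{\gamma'}$ maps $R$ onto $R$ and each $p_{\gamma,\nu}$ to $p_{\gamma',\nu}$. An order isomorphism of a well-ordered set onto itself is the identity, so it is the identity on $R$. Hence $p_{\gamma,\nu}\restriction R=p_{\gamma',\nu}\restriction R$.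

**Step 5: choose the rows.** Pick $\gamma_k$ $(k<\beta)$ increasing in $k$ among these $\gamma$, and write $p_{k,\nu},b_k,t_k,S_k$ for $p_{\gamma_k,\nu},b_{\gamma_k},t_{\gamma_k},S_{\gamma_k}$. Then (F1) is Step 1 with Step 2, (F3) is Step 4, and (F2) is Steps 1 and 3; $R$ is $f$-closed as the intersection of two $f$-closed sets. $\square$

From now on fix these objects and put $d_\nu=a_{k,\nu}\cap R$, which does not depend on $k$ by (F3).

## 8. Finite grids are conditions, and they grow in both directions

For finite nonempty $K\subset\beta$ and $L\subset\alpha$ let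
$$q_{K,L}=\bigcup_{k\in K,\ \nu\in L}p_{k,\nu},$$
with vertex set $a_{K,L}$. We read this union in two ways. Put $\rho_k^L=q_{\{k\},L}$ (a *row*) and $v_\nu^K=q_{K,\{\nu\}}$ (a *column*). Let $d_L=\bigcup_{\nu\in L}d_\nu$ and $b_K=\bigcup_{k\in K}b_k$.

**Lemma 14.**

(a) Each $q_{K,L}$ is a condition, and $q_{K,L}\le p_{k,\nu}$ for $k\in K$, $\nu\in L$.

(b) There is a condition $u_L$ with vertex set $d_L$ such that, for every $k<\beta$, $a_{\rho_k^L}\cap R=d_L$, $\rho_k^L\restriction d_L=u_L$ and $\rho_k^L\le u_L$. Also $q_{K,L}\le u_L$ for every $K$.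

(c) There is a condition $t_K$ with vertex set $b_K$ such that $a_{v_\nu^K}\cap a_{v_{\nu'}^K}=b_K$ for $\nu\ne\nu'$, and $v_\nu^K\restriction b_K=t_K$, $v_\nu^K\le t_K$ for every $\nu<\alpha$. Also $q_{K,L}\le t_K$ for every $L$.

*Proof.* **Rows.** The aim is (a) and (b). Write $\rho_k$ for $\rho_k^L$. By (F1) and Lemma 6(b), $\rho_k$ is a condition below $p_{k,\nu}$ for $\nu\in L$. Its vertex set meets $R$ in $d_L$, and $\rho_k\restriction R=\bigcup_{\nu\in L}(p_{k,\nu}\restriction R)$ does not depend on $k$, by (F3). Call it $u_L$. Since $R$ is $f$-closed, Lemma 6(d) gives $\rho_k\le u_L$. For $k\ne l$ we have $a_{\rho_k}\cap a_{\rho_l}\subset S_k\cap S_l=R$, so $a_{\rho_k}\cap a_{\rho_l}=d_L$. By Lemma 6(b), $q_{K,L}=\bigcup_{k\in K}\rho_k$ is a condition with $q_{K,L}\le\rho_k\le p_{k,\nu}$ for $k\in K,\nu\in L$, and $q_{K,L}\le u_L$.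

**Columns.** The aim is (c). Write $v_\nu$ for $v_\nu^K$; by (a) it is a condition below $p_{k,\nu}$ for $k\in K$. First we locate the intersections:
$$\text{if }\nu\ne\nu'\text{ and }x\in a_{k,\nu}\cap a_{l,\nu'},\text{ then }x\in b_k.\tag{1}$$
For $k=l$ this is (F1). For $k\ne l$, $x\in S_k\cap S_l=R$, so $x\in a_{l,\nu'}\cap R=d_{\nu'}\subset a_{k,\nu'}$, and therefore $x\in a_{k,\nu}\cap a_{k,\nu'}=b_k$.

By (1), $a_{v_\nu}\cap a_{v_{\nu'}}\subset b_K$ for $\nu\ne\nu'$. The reverse inclusion holds because $b_k\subset a_{k,\nu}\cap a_{k,\nu'}$. Next, $a_{k,\nu}\cap b_K=b_k$ for $k\in K$: if $x\in a_{k,\nu}\cap b_l$, choose $\nu'\ne\nu$. Then $x\in b_l\subset a_{l,\nu'}$, and (1) gives $x\in b_k$. Hence an edge of $p_{k,\nu}$ inside $b_K$ lies inside $b_k$ and belongs to $E_{t_k}$. Conversely $E_{t_k}\subset E_{p_{k,\nu}}$. So $v_\nu\restriction b_K=(b_K,\bigcup_{k\in K}E_{t_k})=:t_K$, which does not depend on $\nu$ and is a condition, being a restriction of one. If $e\in E_{t_k}$ with $k\in K$, then $C_{v_\nu}(e)=C_{p_{k,\nu}}(e)=C_{t_k}(e)\subset b_K$, because $v_\nu\le p_{k,\nu}\le t_k$. So $C_{v_\nu}(e)=C_{t_K}(e)$,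 and $v_\nu\le t_K$. By Lemma 6(b), $q_{K,L}=\bigcup_{\nu\in L}v_\nu\le t_K$. $\square$

The next lemma is the engine: any extension of a grid is compatible with almost every way of adding a column or a row.

**Lemma 15.** Let $s\le q_{K,L}$.

(1) For all but finitely many $\nu<\alpha$, some $s'\le s$ satisfies $s'\le q_{K,L\cup\{\nu\}}$.

(2) For all but finitely many $k<\beta$, some $s'\le s$ satisfies $s'\le q_{K\cup\{k\},L}$.

*Proof.* (1) For $\nu\in L$ take $s'=s$. Write $v_\nu=v_\nu^K$. The sets $a_{v_\nu}\setminus b_K$ are pairwise disjoint and $a_s$ is finite, so for all but finitely many $\nu\notin L$ we have $a_s\cap a_{v_\nu}\subset b_K$. Since $b_K\subset a_{K,L}\subset a_s$, equality holds. Now $s\le q_{K,L}\le t_K$ and $v_\nu\le t_K$, so both restrict to $t_K$ on $b_K$. By Lemma 6(a), $s'=s\cup v_\nu\le s,v_\nu$.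

It remains to see that $s'$ is below the *union* $q_{K,L}\cup v_\nu$. An edge of $s$ inside $a_{K,L}\cup a_{v_\nu}$ has its ends in $a_s\cap(a_{K,L}\cup a_{v_\nu})=a_{K,L}\cup b_K=a_{K,L}$, so it is in $E_{q_{K,L}}$, as $s\le q_{K,L}$. Conversely $E_{q_{K,L}}\subset E_s$. Hence
$$E_{s'}\cap[a_{K,L}\cup a_{v_\nu}]^2=E_{q_{K,L}}\cup E_{v_\nu}.$$
Also $s'\le s\le q_{K,L}$ and $s'\le v_\nu$. By Lemma 6(c), $s'\le q_{K,L}\cup v_\nu=q_{K,L\cup\{\nu\}}$.

(2) For $k\in K$ take $s'=s$. Write $\rho_k=\rho_k^L$. The sets $S_k\setminus R$ are pairwise disjoint, so for all but finitely many $k\notin K$ we have $a_s\cap S_k\subset R$. Then $a_s\cap a_{\rho_k}\subset a_{\rho_k}\cap R=d_L\subset a_{K,L}\subset a_s$, so $a_s\cap a_{\rho_k}=d_L$. As $s\le q_{K,L}\le u_L$ and $\rho_k\le u_L$, both restrict to $u_L$ on $d_L$, and Lemma 6(a) gives $s'=s\cup\rho_k\le s,\rho_k$. An edge of $s$ inside $a_{K,L}\cup a_{\rho_k}$ has its ends in $a_{K,L}\cup d_L=a_{K,L}$, so it is in $E_{q_{K,L}}$; and $E_{q_{K,L}}\subset E_s$. So $E_{s'}\cap[a_{K,L}\cup a_{\rho_k}]^2=E_{q_{K,L}}\cup E_{\rho_k}$, and Lemma 6(c) gives $s'\le q_{K,L}\cup\rho_k=q_{K\cup\{k\},L}$.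 $\square$

## 9. A generic grid of type $\alpha\times\beta$

We finish the proof of Theorem 3(2). Let $G$ be generic with $p_{0,0}=q_{\{0\},\{0\}}\in G$; recall $p_{0,0}\le p_*$.

**Step 1: one more column or row, from a prescribed infinite set.** Let $q_{K,L}\in G$ and let $W\in V$ be an infinite subset of $\alpha$. By Lemma 15(1), below every $s\le q_{K,L}$ there is an $s'$ with $s'\le q_{K,L\cup\{\nu\}}$ for some $\nu\in W\setminus L$. So the set of such $s'$ is dense below $q_{K,L}$, and by genericity there is $\nu\in W\setminus L$ with $q_{K,L\cup\{\nu\}}\in G$. Likewise, by Lemma 15(2), for an infinite $W\subset\beta$ in $V$ there is $k\in W\setminus K$ with $q_{K\cup\{k\},L}\in G$.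

**Step 2: bookkeeping.** For $\zeta<\alpha=\omega^\sigma$ we have $\zeta+\omega\le\zeta+\omega^\sigma=\omega^\sigma$, so the interval $[\zeta,\zeta+\omega)$ is an infinite subset of $\alpha$ in $V$. The same holds for $\beta$. There are countably many such intervals. Starting from $K_0=L_0=\{0\}$, apply Step 1 in $\omega$ steps, treating each interval of $\alpha$ and of $\beta$ infinitely often. In $V[G]$ this gives increasing finite $K_n,L_n$ with $q_{K_n,L_n}\in G$ such that $L=\bigcup_nL_n$ meets every $[\zeta,\zeta+\omega)$, $\zeta<\alpha$, in an infinite set, and $K=\bigcup_nK_n$ meets every $[\zeta,\zeta+\omega)$, $\zeta<\beta$, in an infinite set.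

**Step 3: $\operatorname{otp}L=\alpha$ and $\operatorname{otp}K=\beta$.** We show, by induction on $\rho$ with $1\le\rho\le\sigma$, that $\operatorname{otp}(L\cap[\zeta,\zeta+\omega^\rho))=\omega^\rho$ whenever $\zeta+\omega^\rho\le\omega^\sigma$. For $\rho=1$ this is an infinite subset of a set of type $\omega$. At a successor $\rho+1$ the interval is the union of the $\omega$ consecutive intervals $[\zeta+\omega^\rho n,\zeta+\omega^\rho(n+1))$, each contributing type $\omega^\rho$, so the type is $\omega^\rho\cdot\omega=\omega^{\rho+1}$. At a limit $\rho$ the type is at most $\omega^\rho$, and at least $\omega^{\rho'}$ for each $1\le\rho'<\rho$ because $[\zeta,\zeta+\omega^{\rho'})$ is a part of the interval; so it is $\omega^\rho$. With $\zeta=0$ and $\rho=\sigma$ we get $\operatorname{otp}L=\alpha$. The same argument gives $\operatorname{otp}K=\beta$.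

**Step 4: read off $A$ and $B$.** Let $k\in K$, $\nu\in L$. For large $n$ we have $k\in K_n$, $\nu\in L_n$ and $q_{K_n,L_n}\le p_{k,\nu}$, so $p_{k,\nu}\in G$. Hence $\eta_\nu\in N(\gamma_k)$, that is, $\eta_\nu<\gamma_k$ and $\{\eta_\nu,\gamma_k\}$ is an edge of $H$. Since $\eta_\nu$ and $\gamma_k$ are increasing in their indices, $A=\{\eta_\nu:\nu\in L\}$ has type $\alpha$, $B=\{\gamma_k:k\in K\}$ has type $\beta$, every element of $A$ is below every element of $B$, and all pairs between them are edges of $H$. This proves Theorem 3, and with it Corollary 5. $\blacksquare$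

A consistency check: we may take $H=E_G$. Then $E_G$ contains $(\omega:\beta)$ for every countable $\beta$, and by Proposition 9 the set $B$ in any such configuration is independent, because an edge $b<b'$ in $B$ would have $A\subset N(b)\cap N(b')$ infinite. This is the obstruction that stopped the attempt in Section 1.

## 10. Larger values of $\mathfrak c$, and the exact picture at $\aleph_2$

**Proposition 16.** If $\lambda>\omega$, $\lambda^\omega=\lambda$ and $2^\lambda=\lambda^+$, then $(\mathrm H_{\lambda^+})$ holds. So over a model of GCH the conclusion of Theorem 3 can be forced by a ccc poset with $\mathfrak c=\lambda^+$ for any $\lambda$ with $\operatorname{cf}\lambda>\omega$ (e.g. $\mathfrak c=\aleph_2,\aleph_3,\dots,\aleph_{\omega_1+1},\dots$).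

*Proof.* Let $\kappa=\lambda^+$. As $\kappa^\lambda=(2^\lambda)^\lambda=\kappa$, write $[\kappa]^\lambda=\{A_\xi:\xi<\kappa\}$. Fix $\beta$ with $\lambda\le\beta<\kappa$. Enumerate, with repetitions, as $(\xi_i,r_i)$, $i<\lambda$, all pairs with $\xi_i<\beta$, $A_{\xi_i}\subset\beta$, $r_i\in[\beta]^{<\omega}$ and $\max r_i<\min A_{\xi_i}$, if there are any. Choose by recursion distinct $\alpha_i\in A_{\xi_i}$, which is possible as $|A_{\xi_i}|=\lambda$, and put $f(\alpha_i,\beta)=r_i$; this is a subset of $\alpha_i$. All other values of $f$ are $\emptyset$.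

For $(*)$, let $X\in[\kappa]^\kappa$ and a finite $r$ be given. Take $A\in[X]^\lambda$ above $\max r$, say $A=A_\xi$, and $\beta\in X$ with $\beta>\xi$, $\beta\ge\lambda$ and $A\subset\beta$. Then $(\xi,r)$ was listed for $\beta$, so $f(\alpha,\beta)=r$ for some $\alpha\in A\subset X$. Finally, $\kappa=\lambda^+>\omega_1$ is regular and $\mu^\omega\le\lambda^\omega=\lambda<\kappa$ for $\mu<\kappa$. Under GCH, $\operatorname{cf}\lambda>\omega$ gives $\lambda^\omega=\lambda$. $\square$

**Proposition 17.** Let $V\models\mathrm{CH}+2^{\omega_1}=\omega_2$, let $\kappa=\omega_2$ and let $G$ be $P$-generic. In $V[G]$, where $\mathfrak c=\omega_2$: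

1. for ordinals $\omega\le\alpha\le\omega_2$ and $2\le\beta\le\omega_2$: $\mathfrak c\to(\mathfrak c,(\alpha:\beta))^2$ iff $\alpha<\omega_1$ and $\beta<\omega_1$;
2. for ordinals $\alpha\le\omega_2$: $\mathfrak c\to(\mathfrak c,\alpha)^2$ iff $\alpha\le\omega+1$;
3. the positive relation fails already for $(\omega:2)$ if the two points of $B$ are required to be adjacent.

*Proof.* (1) The positive half is Theorem 3(2). If $\beta\ge\omega_1$, a configuration $(\alpha:\beta)$ contains one of type $(\omega:\omega_1)$ (take initial segments), and $E_G$ has none by Proposition 11. If $\alpha\ge\omega_1$, it contains one of type $(\omega_1:2)$. In $V[G]$ there are at most $(\omega_2^\omega)^{\omega_1}=\omega_2^{\omega_1}=\omega_2$ subsets of $\omega_1$, computed in $V$ by counting nice names and using $2^{\omega_1}=\omega_2$. So $2^{\omega_1}=\omega_2$ in $V[G]$, and Proposition 2 with $\lambda=\omega_1$ gives a graph on $\omega_2=\mathfrak c$ with no independent set of size $\mathfrak c$ and no $(\omega_1:2)$.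

(2) For $\alpha\le\omega+1$ use Proposition 1 with $\kappa=\omega_2$ and pass to an initial segment of the clique. For $\alpha\ge\omega+2$ the graph $E_G$ is a counterexample, by Propositions 9 and 10.

(3) The graph $E_G$ has no independent set of size $\mathfrak c$, and by Proposition 9 two adjacent vertices never have infinitely many common lower neighbors. $\square$
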